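# The Laplacian coflow of a coclosed $G_2$-structure: solutions are unique but need not exist

## 1. A seven-torus with a rotating phase

Let $S^1=\mathbb R/2\pi\mathbb Z$ with coordinate $r$, let $T^6=\mathbb C^3/\text{lattice}$, and let $T^7=S^1\times T^6$. On $\mathbb C^3$ we have the standard forms
$$\omega=\tfrac i2\sum_{j=1}^3 dz_j\wedge d\bar z_j,\qquad \Omega=dz_1\wedge dz_2\wedge dz_3 ,$$
and they descend to $T^6$. Choose a function $G(r)>0$ and a phase $\theta(r)\in\mathbb R/2\pi\mathbb Z$, and consider
$$\varphi=G\,dr\wedge\omega+\mathrm{Re}(e^{i\theta}\Omega),\qquad g=G^2dr^2+g_{\mathbb C^3},\qquad \text{orientation } dr\wedge\tfrac{\omega^3}{6}. \tag{1.1}$$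

Let us compute $\psi=\star\varphi$. For a $p$-form $\alpha$ on $\mathbb C^3$ we have $\star\alpha=(-1)^pG\,dr\wedge\star_6\alpha$ and $\star(G\,dr\wedge\alpha)=\star_6\alpha$. In one complex dimension $\star dx=dy$ and $\star dy=-dx$, so $\star dz=-i\,dz$. For a product $\alpha_1\wedge\alpha_2\wedge\alpha_3$ of one $1$-form from each factor, $\star_6(\alpha_1\wedge\alpha_2\wedge\alpha_3)=-\star\alpha_1\wedge\star\alpha_2\wedge\star\alpha_3$. (Sorting $\alpha_1\alpha_2\alpha_3(\star\alpha_1)(\star\alpha_2)(\star\alpha_3)$ into $\alpha_1(\star\alpha_1)\alpha_2(\star\alpha_2)\alpha_3(\star\alpha_3)$ takes three transpositions.) Hence $\star_6\Omega=-(-i)^3\Omega=-i\Omega$, which gives $\star_6\mathrm{Re}(e^{i\theta}\Omega)=\mathrm{Im}(e^{i\theta}\Omega)$ and $\star_6\mathrm{Im}(e^{i\theta}\Omega)=-\mathrm{Re}(e^{i\theta}\Omega)$. Also $\star_6\omega=\frac12\omega^2$. Therefore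
$$\psi=\tfrac12\omega^2-G\,dr\wedge\mathrm{Im}(e^{i\theta}\Omega),\qquad \star\big(G\,dr\wedge\mathrm{Im}(e^{i\theta}\Omega)\big)=-\mathrm{Re}(e^{i\theta}\Omega). \tag{1.2}$$
Since $d(e^{i\theta}\Omega)=i\theta_re^{i\theta}dr\wedge\Omega$ is killed by $dr\wedge$, we have $d\psi=0$ for every choice of $G,\theta$.

Now let $G,\theta$ depend on $t$ and impose $\partial_t\psi=d\star d\varphi$. Put $p=\theta_r/G$. Then $d\varphi=-\theta_r\,dr\wedge\mathrm{Im}(e^{i\theta}\Omega)$, so $\star d\varphi=p\,\mathrm{Re}(e^{i\theta}\Omega)$ and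
$$d\star d\varphi=p_r\,dr\wedge\mathrm{Re}(e^{i\theta}\Omega)-p\,\theta_r\,dr\wedge\mathrm{Im}(e^{i\theta}\Omega).$$
On the other side, $\partial_t\psi=-dr\wedge[G_t\,\mathrm{Im}(e^{i\theta}\Omega)+G\theta_t\,\mathrm{Re}(e^{i\theta}\Omega)]$. The equation is equivalent to
$$G\theta_t=-p_r,\qquad G_t=p^2G,\qquad p=\theta_r/G. \tag{1.3}$$

We try the simplest cases. If $\theta$ is constant, then $p=0$ and nothing moves. If $\theta=r$ and $G=c$ is constant at $t=0$, then $\theta=r$, $G=\sqrt{c^2+2t}$ is a solution, because $p=1/G$ and $G_t=1/G$. If we linearize at $G=1,\theta=0$ by setting $G=1+\epsilon b$, $\theta=\epsilon a$, we have $p=\epsilon a_r+O(\epsilon^2)$, and so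
$$b_t=0,\qquad a_t=-a_{rr}.$$
The phase obeys the backward heat equation: the mode $\cos(nr)$ grows like $e^{n^2t}$.

There is a picture behind this. Let $\gamma$ be a plane curve, not necessarily closed, with $\gamma_r=Ge^{i\theta}$. It has length element $G\,dr$, tangent angle $\theta$ and curvature $p$. Move it by $\gamma_t=-p\,ie^{i\theta}$, minus the curvature vector. Then $\partial_t\gamma_r=-p_r\,ie^{i\theta}+p\,\theta_r\,e^{i\theta}$, while $(Ge^{i\theta})_t=G_te^{i\theta}+G\theta_t\,ie^{i\theta}$. Comparing the two gives exactly (1.3). So (1.3) is curve shortening run backward in time, and the explicit solution above is an expanding circle.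

Forward curve shortening smooths. So if $\theta=r$ at $t=0$, and $G_0$ is smooth, constant on an arc, but not constant, we should doubt that (1.3) can be started at all. Even if it cannot, that would not yet exclude a solution of the full equation $\partial_t\psi=d\star d\varphi$ on $T^7$ which starts at (1.1) and immediately leaves the family (1.1), using all seven variables. Excluding that is a question about uniqueness. So there are two questions. Can this flow always be started? Can it be continued in two ways?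

## 2. Coclosed $G_2$-structures, the coflow, and three theorems

Throughout, $M$ is a compact $7$-manifold without boundary.

**Definition (positive forms).** A $3$-form on $\mathbb R^7$ is positive if in some basis it is the form $dr\wedge\omega+\mathrm{Re}\,\Omega$ on $\mathbb R\oplus\mathbb C^3$. A $G_2$-structure on $M$ is a $3$-form $\varphi$ that is positive at every point.

The stabilizer of a positive form in $GL(7)$ is the $14$-dimensional compact group $G_2$. It preserves a metric and an orientation, given by $(X\lrcorner\varphi)\wedge(Y\lrcorner\varphi)\wedge\varphi=6\,g(X,Y)\,\mathrm{vol}$. Check: for $X=Y=\partial_r$ in the model, $\omega^2\wedge dr\wedge\omega=6\,dr\wedge\frac{\omega^3}6$. In particular $(X\lrcorner\varphi)^2\wedge\varphi\ne0$ for $X\ne0$. Replacing $(dr,\Omega)$ by $(G\,dr,e^{i\theta}\Omega)$ in the model shows that (1.1) is a $G_2$-structure with the metric displayed there. The group $G_2$ acts transitively on the unit sphere of $V=\mathbb R^7$, the stabilizer of a unit vector is $SU(3)$, and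 $V$ is irreducible.

We set $\psi=\star\varphi$. The $4$-form $\psi$ alone does not fix an orientation, so an orientation of $M$ is fixed once and for all; then $\psi$ determines $\varphi$. Let $\Lambda^4_+$ be the bundle of positive $4$-forms $\psi$. It is open in $\Lambda^4$, since the orbit has dimension $49-14=35=\binom74$. We write $\Theta:\Lambda^4_+\to\Lambda^3$, $\Theta(\psi)=\varphi$, for the resulting smooth fiber map. It is natural under orientation-preserving diffeomorphisms. The structure is coclosed if $d\psi=0$, and torsion-free if $d\varphi=0$ and $d\psi=0$. All structures (1.1) are coclosed; they are torsion-free exactly when $\theta_r=0$.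

**Definition (Laplacian coflow).** A solution with initial data $\varphi_0$ on $[0,\varepsilon)$ is a family of positive $3$-forms $\varphi_t$ inducing the fixed orientation, smooth on $M\times[0,\varepsilon)$ including $t=0$, with $\varphi_t|_{t=0}=\varphi_0$ and
$$\partial_t\psi_t=\Delta_d\psi_t,\qquad \Delta_d=dd^*+d^*d ,$$
the Hodge Laplacian being that of $\varphi_t$.

This is the sign convention of Lotay; the flow was originally introduced with a minus sign on the right. The coflow preserves $d\psi=0$ (a proof is in Section 7), and its stationary points are the torsion-free structures. In dimension $7$ we have $\star\star=1$, and $d^*=\star d\star$ on $4$-forms. So for closed $\psi$ the coflow is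
$$\partial_t\psi=dd^*\psi=d\star d\,\Theta(\psi), \tag{2.1}$$
the equation of Section 1. For the Laplacian flow $\partial_t\varphi=\Delta_d\varphi$ with closed initial data on compact manifolds, Bryant and Xu have short-time existence and uniqueness. For the coflow with coclosed initial data, Sébastien Picard and Caleb Suan, "Flows of $G_2$-Structures associated to Calabi-Yau Manifolds", arXiv:2209.03411 (2022), state short-time existence and uniqueness as an open question. The answers are as follows.

**Theorem A (uniqueness).** Two solutions of the coflow, on $[0,\varepsilon_1)$ and $[0,\varepsilon_2)$, with the same coclosed initial datum coincide on $[0,\min(\varepsilon_1,\varepsilon_2))$.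

**Theorem B (explicit non-existence).** On $T^7$ let $G_0(r)>0$ be smooth and
$$\varphi_0=G_0(r)\,dr\wedge\omega+\mathrm{Re}(e^{ir}\Omega).$$
This is a coclosed $G_2$-structure. If $G_0$ is not real-analytic (for example constant on an interval but not constant), there is no solution with initial data $\varphi_0$ on $[0,\varepsilon)$ for any $\varepsilon>0$. More precisely, a solution exists for some $\varepsilon>0$ if and only if $1/G_0=K(\cdot,T)$ for some $T>0$ and some smooth $K>0$ on $S^1\times[0,T]$ solving the forward curve shortening equation $K_\tau=K^2(K_{\vartheta\vartheta}+K)$.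

**Theorem C (generic non-existence).** Let $\mathcal C$ be the space of positive closed $4$-forms on $M$ (or those in a fixed cohomology class) with the $C^\infty$ topology, assumed nonempty. The set $\mathcal S\subset\mathcal C$ of those $\psi_0$ that admit a solution on some $[0,\varepsilon)$ is meager. Hence the data without any solution are residual, in particular dense, in $\mathcal C$.

Thus the answer to "does a solution always exist?" is no, and the answer to "is it unique?" is yes. Theorem A is used in the proof of Theorem B: it forces a solution to inherit the symmetry of its initial datum. Theorem C is a supplement and is used nowhere else.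

## 3. The derivative of $\psi\mapsto\varphi$, and three motions of the flat structure

Everything starts from the derivative of $\Theta$. As $G_2$-representations,
$$\Lambda^4=\Lambda^4_1\oplus\Lambda^4_7\oplus\Lambda^4_{27},\qquad \Lambda^4_1=\mathbb R\psi,\quad \Lambda^4_7=\{X^\flat\wedge\varphi:X\in V\},$$
and $\Lambda^4_{27}$ is the orthogonal complement of the first two. For a $1$-form $\alpha$ and a $p$-form $\beta$, $\star(\alpha\wedge\beta)=(-1)^p\alpha^\sharp\lrcorner\star\beta$; in particular $\star(X^\flat\wedge\varphi)=-X\lrcorner\psi$. For a unit vector $e$ the form $e\lrcorner\varphi$ is $\omega$ in the model, so $|e\lrcorner\varphi|^2=3$, while $|\varphi|^2=3+4=7$. Hence $|e^\flat\wedge\varphi|^2=7-3=4$, and by polarization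
$$\langle X^\flat\wedge\varphi,Y^\flat\wedge\varphi\rangle=4\langle X,Y\rangle. \tag{3.1}$$

Examples in $\mathbb R_x\oplus\mathbb C^3$: the form $dx\wedge\mathrm{Re}\,\Omega=dx\wedge\varphi$ lies in $\Lambda^4_7$. The form $dx\wedge\beta$ with $\beta=\mathrm{Re}(dz_1\wedge dz_2\wedge d\bar z_3)$ lies in $\Lambda^4_{27}$. To see this, note that it is orthogonal to $\psi$ and to $dx\wedge\mathrm{Re}\,\Omega$ by type. For $X\in\mathbb C^3$ its product with $X^\flat\wedge\varphi=-dx\wedge X^\flat\wedge\omega+X^\flat\wedge\mathrm{Re}\,\Omega$ is $-\langle X^\flat\wedge\omega,\beta\rangle=0$, because each monomial of $X^\flat\wedge\omega$ contains some pair $dz_j\wedge d\bar z_j$ and those of $\beta$ contain none.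

**Lemma 1.** $L_\psi\chi:=D\Theta_\psi(\chi)$ is given by
$$L_\psi\chi=\tfrac34\star\chi_1+\star\chi_7-\star\chi_{27}=-\star\chi+\tfrac74\star\chi_1+2\star\chi_7. \tag{3.2}$$

*Proof.* Let $A\in\mathfrak{gl}(7)$ act on forms as a derivation, $A\cdot\alpha=\frac d{ds}|_0(e^{sA})^*\alpha$. Differentiating $\Theta((e^{sA})^*\psi)=(e^{sA})^*\varphi$ gives $L(A\cdot\psi)=A\cdot\varphi$. For $A=\mathrm{id}$ this reads $L(4\psi)=3\varphi$. A skew $A$ commutes with $\star$, so $L(A\cdot\psi)=A\cdot\star\psi=\star(A\cdot\psi)$. A symmetric trace-free $A$ anticommutes with $\star$: diagonalize it with eigenvalues $a_i$, and note that $e^I$ is scaled by $\sum_{i\in I}a_i$ and $\star e^I=\pm e^{I^c}$ by $\sum_{i\notin I}a_i=-\sum_{i\in I}a_i$. So $L(A\cdot\psi)=-\star(A\cdot\psi)$. Now $\mathfrak{gl}(7)=\mathbb R\oplus S^2_0\oplus(\mathfrak g_2\oplus V_7)$, with irreducible summands of dimensions $1,27,14,7$. The kernel of $A\mapsto A\cdot\psi$ is $\mathfrak g_2$, so the image has dimension $35$ and is all of $\Lambda^4$. The images of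 $\mathbb R$, $V_7$, $S^2_0$ are irreducible and pairwise non-isomorphic, hence mutually orthogonal, and they are $\Lambda^4_1,\Lambda^4_7,\Lambda^4_{27}$ respectively. The second form of (3.2) is arithmetic: $\frac34=-1+\frac74$ and $1=-1+2$. $\square$

Now linearize (2.1) at a constant $\psi$ on $\mathbb R^7$. Since $d\varphi=0$ there, varying $\star$ contributes nothing, and the linearization is $\chi_t=d\star dL\chi$. Try $\chi=u(x,t)\,dx\wedge\beta$ with a constant $3$-form $\beta$ on $\mathbb C^3$. Here are three choices of $\beta$.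

1. $\beta=\mathrm{Im}\,\Omega$. Let $U_x=u$ and $Z=-U\partial_x$. By (1.2) with $G=1,\theta=0$, $Z\lrcorner\psi=U\,\mathrm{Im}\,\Omega$, so $\chi=d(Z\lrcorner\psi)=\mathcal L_Z\psi$. By naturality $L\chi=\mathcal L_Z\varphi=d(Z\lrcorner\varphi)$ is closed. So $u_t=0$. The same argument applies to every $\chi=\mathcal L_Z\psi$.
2. $\beta=\mathrm{Re}\,\Omega$. Then $\chi\in\Lambda^4_7$ and $L\chi=\star\chi=-u\,\partial_x\lrcorner\psi=u\,\mathrm{Im}\,\Omega$. So $dL\chi=u_x\,dx\wedge\mathrm{Im}\,\Omega$, $\star dL\chi=-u_x\mathrm{Re}\,\Omega$, and $d\star dL\chi=-u_{xx}\,dx\wedge\mathrm{Re}\,\Omega$. So $u_t=-u_{xx}$.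
3. $\beta=\mathrm{Re}(dz_1\wedge dz_2\wedge d\bar z_3)$. Then $\chi\in\Lambda^4_{27}$ is closed, $L\chi=-\star\chi$, and $d\star dL\chi=-dd^*\chi=-\Delta_d\chi=u_{xx}\,dx\wedge\beta$. So $u_t=u_{xx}$.

There are still, backward and forward directions. The first approach that a sensible person tries is gauge fixing: the still directions come from diffeomorphism invariance, so add a Lie derivative $\mathcal L_{W(\psi)}\psi$, with $W(\psi)$ of first order in $\psi$, which makes them move forward, and then quote parabolic theory. The point where this stops is visible from the list. Let $\xi\ne0$. On symbols of closed forms, i.e. on $\xi\wedge\Lambda^3$, the symbol of $d\star dL$ vanishes on the gauge space $\{\xi\wedge(Z\lrcorner\psi)\}$. The new term $d(W\lrcorner\psi)$ takes values in that gauge space. So the symbol descends to the quotient by the gauge space, and there it does not depend on $W$. Let $\xi=dx$, which is no restriction by transitivity and scaling. The gauge space consists of the $dx\wedge\beta$ with $\beta=(W'\lrcorner\omega)\wedge\omega-a\,\mathrm{Im}\,\Omega$,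 $W'\in\mathbb C^3$, $a\in\mathbb R$. It contains neither $dx\wedge\mathrm{Re}\,\Omega$ (by type) nor the form of item 3, which is orthogonal to all of these $dx\wedge\beta$. So in every gauge the symbol has both an eigenvalue $+|\xi|^2$ and an eigenvalue $-|\xi|^2$. The equation is neither forward nor backward parabolic, and no choice of $W$ changes that.

We shall still fix the gauge, but with a more modest aim: an operator that is elliptic and self-adjoint up to first-order terms, with no sign. Section 7 shows that this is enough for uniqueness.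

## 4. Splitting off the Lie derivative in the flat model

The purpose of this section is to find the right gauge term and to compute how it reacts to a change of connection, because that reaction decides whether the required diffeomorphisms exist.

Take $\mathbb R^7$ with constant $\varphi,\psi$. Write a $4$-form as $\chi=f\psi+X^\flat\wedge\varphi+\chi_{27}$. For a vector field $X$ define $Y(X)$ by $\pi_7(\mathcal L_X\psi)=Y(X)^\flat\wedge\varphi$, and put
$$V(\chi):=-\tfrac74\nabla f+4Y(X).$$
This is a first-order operator with constant, $G_2$-equivariant coefficients: $V(\chi)=v(D\chi)$ with $v:(\mathbb R^7)^*\otimes\Lambda^4\to\mathbb R^7$ linear and $G_2$-equivariant.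

**Lemma 2.** In the flat model:

(a) $d\star dL_\psi\chi=-dd^*\chi-2\,d((\operatorname{div}X)\varphi)+d(V(\chi)\lrcorner\psi)$ for every $4$-form $\chi$.

(b) For $C\in S^2(\mathbb R^7)^*\otimes\mathbb R^7$ let
$$(C\cdot\psi)_{i;abcd}=C_{ia}^k\psi_{kbcd}+C_{ib}^k\psi_{akcd}+C_{ic}^k\psi_{abkd}+C_{id}^k\psi_{abck}.$$
Then $v(C\cdot\psi)^k=-g^{ij}C^k_{ij}$.

*Proof of (a).* By (3.2) and $d\star d\star\chi=dd^*\chi$,
$$d\star dL\chi=-dd^*\chi+\tfrac74\,d\star d(f\varphi)+2\,d\star d\star\chi_7 .$$
For the middle term, $\star d(f\varphi)=\star(df\wedge\varphi)=-\nabla f\lrcorner\psi$, so $d\star d(f\varphi)=-d(\nabla f\lrcorner\psi)$.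

For the last term, $\star\chi_7=-X\lrcorner\psi$, so $d\star d\star\chi_7=-d\star\rho$ with $\rho=d(X\lrcorner\psi)=\mathcal L_X\psi$. Solve (3.2) for $\star\rho$: $\star\rho=-L\rho+\frac74\star\rho_1+2\star\rho_7$. We treat the three terms in turn. By naturality $L\rho=\mathcal L_X\varphi=d(X\lrcorner\varphi)$ is closed. Write $\rho_1=q\psi$. Scaling $\psi$ by $\lambda^4$ scales $\mathrm{vol}$ by $\lambda^7$; the $7$- and $27$-parts do not change $\mathrm{vol}$ to first order, since a $G_2$-invariant linear functional on a nontrivial irreducible representation vanishes. Comparing with $\mathcal L_X\mathrm{vol}=(\operatorname{div}X)\mathrm{vol}$ gives $\operatorname{div}X=\frac74q$, so $\frac74\star\rho_1=(\operatorname{div}X)\varphi$. Finally $\star\rho_7=-Y(X)\lrcorner\psi$. Hence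
$$d\star d\star\chi_7=-d((\operatorname{div}X)\varphi)+2\,d(Y(X)\lrcorner\psi).$$
Summing the pieces gives (a).

*Proof of (b).* Apply (a) to $\chi=\mathcal L_Z\psi=d(Z\lrcorner\psi)$. The left side vanishes, because $L\chi=\mathcal L_Z\varphi$ is closed. The vector field "$X$" of this $\chi$ is $Y(Z)$.

We claim that $\operatorname{div}Y(Z)=0$. On symbols, and since $\xi\wedge\varphi\in\Lambda^4_7$, (3.1) gives
$$4\langle\xi,Y\rangle=\langle\xi\wedge\varphi,Y^\flat\wedge\varphi\rangle=\langle\xi\wedge\varphi,\xi\wedge(Z\lrcorner\psi)\rangle .$$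
For fixed $\xi\neq 0$ the right side is an $SU(3)$-invariant linear function of $Z$, where $SU(3)$ is the stabilizer of $\xi$, so it vanishes on $\xi^\perp=\mathbb C^3$. At $Z=\xi^\sharp$, since $\xi^\sharp\lrcorner(\xi^\sharp\lrcorner\psi)=0$, it equals $\langle\varphi,\xi^\sharp\lrcorner(\xi\wedge(\xi^\sharp\lrcorner\psi))\rangle=|\xi|^2\langle\varphi,\xi^\sharp\lrcorner\psi\rangle=|\xi|^2\langle\xi\wedge\varphi,\psi\rangle=0$, because $\Lambda^4_7\perp\Lambda^4_1$. This proves the claim.

So (a) becomes
$$d\big(V(\mathcal L_Z\psi)\lrcorner\psi\big)=dd^*d(Z\lrcorner\psi)=d\,\Delta_d(Z\lrcorner\psi)=d\big((\Delta_dZ)\lrcorner\psi\big),\qquad \Delta_dZ=-\sum_iD_i^2Z ,$$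
because $\Delta_d$ acts on components in flat space. To remove the outer $d$ we need that $W\mapsto\xi\wedge(W\lrcorner\psi)$ is injective for $|\xi|=1$. Write $\psi=\frac12\omega^2-\xi\wedge\mathrm{Im}\,\Omega$ with respect to $\mathbb R\xi^\sharp\oplus\mathbb C^3$, and $W=a\xi^\sharp+W'$. Modulo $\xi$, $W\lrcorner\psi=(W'\lrcorner\omega)\wedge\omega-a\,\mathrm{Im}\,\Omega$. The two terms have types $(2,1)+(1,2)$ and $(3,0)+(0,3)$, so the sum vanishes only if both do. Wedging with $\omega$ is injective on $1$-forms of $\mathbb C^3$, so $W'=0$ and $a=0$.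

Both $Z\mapsto V(\mathcal L_Z\psi)$ and $\Delta_d$ are homogeneous second-order operators with constant coefficients. Inserting $Z=e^{i\langle\xi,x\rangle}z$ and using injectivity, we see that their symbols agree, so $V(\mathcal L_Z\psi)=\Delta_dZ$. Now $(\mathcal L_Z\psi)_{abcd}=\partial_aZ^k\psi_{kbcd}+\dots$, so $D(\mathcal L_Z\psi)=C\cdot\psi$ with $C^k_{ia}=\partial_i\partial_aZ^k$. Every $C$ arises in this way from a quadratic $Z$. Hence $v(C\cdot\psi)^k=-\sum_iC^k_{ii}$ in an orthonormal basis. $\square$

By equivariance, $v$ transfers to any positive $\psi$ on $M$: use at each point a frame in which $\psi$ is the model form. The result does not depend on the frame, because two such frames differ by $G_2$. It depends smoothly on $\psi$, because $GL_+(7)\to\Lambda^4_+$ has smooth local sections. So we get a natural bundle map $v_\psi:T^*M\otimes\Lambda^4\to TM$ that depends pointwise and smoothly on $\psi$.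

## 5. Changing coordinates by a forward heat flow

In Lemma 2(a) the last term is a Lie derivative. We remove it by moving coordinates. Fix a metric $\bar g$ on $M$ with Levi-Civita connection $\bar\nabla$, and put
$$U(\psi):=v_\psi(\bar\nabla\psi),\qquad Q(\psi):=d\big(\star_\psi d\Theta(\psi)-U(\psi)\lrcorner\psi\big).$$

**Lemma 3.** Let $\psi_t$ be a closed solution of the coflow on $[t_0,\varepsilon)$. There are $T\in(t_0,\varepsilon)$ and a smooth family of diffeomorphisms $F_t$, $t\in[t_0,T]$, $F_{t_0}=\mathrm{id}$, such that $\tilde\psi_t:=(F_t^{-1})^*\psi_t$ is closed, $\partial_t\tilde\psi=Q(\tilde\psi)$, and $\partial_tF_t=U(\tilde\psi_t)\circ F_t$.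

**Step 1: find the equation for $F$.** For a diffeomorphism $F$ with $\psi=F^*\tilde\psi$, naturality of $v$ gives $U(\tilde\psi)\circ F=dF\big(v_\psi((F^*\bar\nabla)\psi)\big)$. So we must solve
$$\partial_tF=dF\big(v_{\psi_t}((F^*\bar\nabla)\psi_t)\big),\qquad F_{t_0}=\mathrm{id}, \tag{5.1}$$
in which $\psi_t$ is known. Let $\nabla=\nabla^{g_t}$ and $C=F^*\bar\nabla-\nabla$. This is symmetric in its lower indices, as both connections are torsion-free, and $(F^*\bar\nabla)\psi=\nabla\psi-C\cdot\psi$. By Lemma 2(b), applied pointwise,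
$$v_\psi((F^*\bar\nabla)\psi)=\nu_t+\operatorname{tr}_{g_t}C,\qquad \nu_t:=v_{\psi_t}(\nabla\psi_t),$$
and $\nu_t$ is a known smooth vector field. Moreover $dF(C(X,Y))=\bar\nabla_{dFX}dFY-dF(\nabla_XY)$, whose $g_t$-trace is by definition the tension field of $F:(M,g_t)\to(M,\bar g)$. So (5.1) reads
$$\partial_tF=\text{tension field}_{g_t,\bar g}(F)+dF(\nu_t), \tag{5.2}$$
which makes sense for any map $F$. The sign in Lemma 2(b) has made this a forward heat equation.

**Step 2: write it as a scalar-principal parabolic system.** Put $F(x)=\exp^{\bar g}_x\zeta(x)$ with a small vector field $\zeta$. In a chart $F=E(x,\zeta)$ with $E_\zeta$ invertible for small $\zeta$. Then $\partial_tF=E_\zeta\zeta_t$, and the second derivatives of $\zeta$ enter $\partial_i\partial_jF$ only through $E_\zeta\,\partial_i\partial_j\zeta$. Applying $E_\zeta^{-1}$ to (5.2) gives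
$$\zeta_t=\mathcal L_t\zeta+b_0(x,t,\zeta,\bar\nabla\zeta),\qquad \mathcal L_t=g_t^{ij}\bar\nabla_i\bar\nabla_j,\qquad \zeta(t_0)=0, \tag{5.3}$$
with $b_0$ smooth for small $\zeta$.

**Step 3: solve (5.3) by contraction.** Fix $\alpha\in(0,1)$ and $T_0\in(t_0,\varepsilon)$, and use parabolic Hölder spaces on $M\times[t_0,T]$, $T\le T_0$. Linear Schauder theory applies, since the principal part is scalar and $M$ is closed, so there are no compatibility conditions. For $k\ge0$ and $f\in C^{k+\alpha,(k+\alpha)/2}$, the problem $u_t=\mathcal L_tu+f$, $u(t_0)=0$, has a unique solution $u\in C^{k+2+\alpha,(k+2+\alpha)/2}$, bounded by $f$. For $k=0$ the bound is uniform in $T\le T_0$: extend $f$ beyond $T$ by $f(\cdot,T)$, solve up to $T_0$, and restrict.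

If $u(t_0)=0$, then for some $\theta>0$, uniformly for $T\le T_0$,
$$\|u\|_{C^{1+\alpha,(1+\alpha)/2}}\le C(T-t_0)^{\theta}\|u\|_{C^{2+\alpha,1+\alpha/2}}.$$
Indeed $\sup|u|\le(T-t_0)\sup|u_t|$. Interpolating between $C^0$ and $C^{2+\alpha}$ at each time controls the spatial $C^{1+\alpha}$ norm with the factor $(T-t_0)^{1/(2+\alpha)}$. The time-Hölder quotient of $u$ of exponent $\frac{1+\alpha}2$ is at most $(T-t_0)^{(1-\alpha)/2}\sup|u_t|$. The quotient of $\bar\nabla u$ of exponent $\frac\alpha2$ is at most $(T-t_0)^{1/2}$ times its quotient of exponent $\frac{1+\alpha}2$, which is part of the $C^{2+\alpha,1+\alpha/2}$ norm.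

The map $\zeta\mapsto b_0(\cdot,\zeta,\bar\nabla\zeta)$ is bounded and Lipschitz from small balls of $C^{1+\alpha,(1+\alpha)/2}$ to $C^{\alpha,\alpha/2}$. So, for $T-t_0$ small, sending $\zeta$ to the solution $u$ with $f=b_0(\cdot,\zeta,\bar\nabla\zeta)$ is a contraction of a small ball of $\{\zeta\in C^{1+\alpha,(1+\alpha)/2}:\zeta(t_0)=0\}$. Its fixed point lies in $C^{2+\alpha,1+\alpha/2}$. Then $b_0\in C^{1+\alpha,(1+\alpha)/2}$, so $\zeta\in C^{3+\alpha,(3+\alpha)/2}$, and so on. Thus $\zeta$ is smooth on $M\times[t_0,T]$, including $t=t_0$.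

**Step 4: return to $\tilde\psi$.** For $T$ close to $t_0$, $F_t$ is $C^1$-close to the identity, hence an orientation-preserving diffeomorphism. By Step 1, $\partial_tF=U(\tilde\psi)\circ F$. The form $\tilde\psi$ is closed, and $\psi=F^*\tilde\psi$ gives $\partial_t\psi=F^*(\partial_t\tilde\psi+\mathcal L_U\tilde\psi)$. As $\partial_t\psi=d\star d\Theta(\psi)=F^*(d\star d\Theta(\tilde\psi))$,
$$\partial_t\tilde\psi=d\star d\Theta(\tilde\psi)-d(U\lrcorner\tilde\psi)=Q(\tilde\psi).\qquad\square$$

## 6. An elliptic operator with one backward direction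

Here we identify the leading part of $Q$. Since $\Theta$ is natural, it commutes with parallel transport, so $\bar\nabla\Theta(\psi)=L_\psi\bar\nabla\psi$. Writing $d$ as the antisymmetrization of $\bar\nabla$, we see that $Q$ is quasilinear:
$$Q(\psi)=P_\psi\psi+b(x,\psi,\bar\nabla\psi),\qquad P_\psi\chi=a(x,\psi)\bar\nabla^2\chi, \tag{6.1}$$
with $a,b$ smooth. The principal symbol of $P_\psi$ is that of $\chi\mapsto d\star dL_\psi\chi-d(v_\psi(\bar\nabla\chi)\lrcorner\psi)$. At a point $x$ it depends only on $\psi(x)$, so Lemma 2(a) applies: it is the symbol of $\chi\mapsto-dd^*\chi-2d((\operatorname{div}X)\varphi)$, where $\chi_7=X^\flat\wedge\varphi$.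

We now replace this by an operator that is exactly self-adjoint. With $\varphi,\star,d^*$ taken from $\psi$, define
$$B_\psi f=d(f\varphi),\qquad B_\psi^*w=\langle\varphi,d^*w\rangle,\qquad \mathcal A_\psi:=-(dd^*+d^*d)+\tfrac12B_\psi B_\psi^*\quad\text{on }\Omega^4 .$$
$B_\psi^*$ is the $L^2$-adjoint of $B_\psi$, so $\mathcal A_\psi$ is formally self-adjoint in $L^2(g_\psi)$. For $w_7=X^\flat\wedge\varphi$, (3.1) gives $\langle df\wedge\varphi,w\rangle=4\langle df,X^\flat\rangle$, hence
$$B_\psi^*w=-4\operatorname{div}X+\langle d\varphi,w\rangle,\qquad \tfrac12B_\psi B_\psi^*w=-2\,d((\operatorname{div}X)\varphi)+(\text{order}\le1).$$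
So $E_\psi:=P_\psi+dd^*-\frac12B_\psi B_\psi^*$ has order at most $1$. On closed forms $d^*d=0$, and therefore
$$P_\psi\chi=\mathcal A_\psi\chi+E_\psi\chi\quad\text{for all closed }\chi,\qquad |E_\psi\chi|\le C(|\chi|+|\bar\nabla\chi|), \tag{6.2}$$
with $C$ depending only on a $C^2$ bound of $\psi$ and a compact subset of $\Lambda^4_+$ containing its values.

The symbol of $\mathcal A_\psi$ at $\xi$ is $-|\xi|^2+\frac12(\xi\wedge\varphi)\langle\xi\wedge\varphi,\cdot\rangle$. Since $|\xi\wedge\varphi|^2=4|\xi|^2$, it equals $-|\xi|^2+2|\xi|^2=+|\xi|^2$ on $\mathbb R\,\xi\wedge\varphi$, and $-|\xi|^2$ on the orthogonal complement. So $\mathcal A_\psi$ is elliptic, with one backward direction, the one found by hand in Section 3.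

## 7. Self-adjointness alone forces uniqueness

Consider first $w_t=\mathcal Aw$, $w(0)=0$, with a fixed elliptic self-adjoint $\mathcal A$ on a compact manifold. If $\mathcal Ae_\lambda=\lambda e_\lambda$, then $\frac d{dt}(w,e_\lambda)=\lambda(w,e_\lambda)$, so $(w,e_\lambda)\equiv0$ for every eigenfunction and $w\equiv0$. The sign of $\lambda$ plays no role. But our operator depends on $t$ and there are first-order errors, so the eigenfunctions are of no direct use. The usual energy argument does not work either: in $\frac d{dt}\|w\|^2=2(w,\mathcal Aw)+\dots$ the form $(w,\mathcal Aw)$ is unbounded above, so it is not controlled by $C\|w\|^2$. What gets past this is to differentiate $(w,\mathcal Aw)$ itself, whose derivative contains the good term $2\|\mathcal Aw\|^2$ for either sign, and to insert a convex exponential weight in time that absorbs the errors.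

**Lemma 4.** Let $(\cdot,\cdot)_t$, $t\in[0,T]$, be a smooth family of $L^2$ inner products (from fiber metrics and volume forms) on sections of a bundle over $M$. Let $\mathcal A_t$ be a smooth family of second-order elliptic operators, formally self-adjoint for $(\cdot,\cdot)_t$, with no sign condition. If $w$ is smooth on $M\times[0,T]$, $w(0)=0$ and $\|\partial_tw-\mathcal A_tw\|\le C_0\|w\|_{H^1}$ for all $t$, then $w\equiv0$.

**Step 1: elementary bounds.** Let $\|\cdot\|=\|\cdot\|_t$, let $H^1$ be a fixed Sobolev norm, and $q_t(u)=(u,\mathcal A_tu)_t$. Integrating by parts once, $q_t(u)=\int\mathsf q_t(j^1u)$, where $\mathsf q_t$ is a quadratic form in the $1$-jet with coefficients smooth in $(x,t)$. So for time-independent $u$,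
$$|(\partial_tq_t)(u)|\le C\|u\|_{H^1}^2,\qquad |(\partial_t\|\cdot\|_t^2)(u)|\le C\|u\|^2 .$$
From $\|u\|_{H^2}\le C'(\|\mathcal A_tu\|+\|u\|)$ (elliptic regularity) and $\|u\|_{H^1}^2\le C'\|u\|_{H^2}\|u\|$ we get, after enlarging $C'$ and uniformly in $t$,
$$\|u\|_{H^1}^2\le C'(\|\mathcal A_tu\|\|u\|+\|u\|^2). \tag{7.1}$$

**Step 2: a weighted inequality.** Let $\kappa(t)=\lambda e^{-\mu t}$ with $\lambda,\mu>0$, let $u$ be smooth with $u(0)=u(T)=0$, and set $z=e^\kappa u$, $R=\mathcal A_t+\kappa'$. Then $e^\kappa(u_t-\mathcal A_tu)=z_t-Rz$. By self-adjointness,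
$$\tfrac d{dt}(z,Rz)_t=2(z_t,Rz)_t+(\partial_tq_t)(z)+\kappa''\|z\|^2+\kappa'(\partial_t\|\cdot\|_t^2)(z).$$
Integrate over $[0,T]$; the boundary terms vanish. Solving for $-2\int(z_t,Rz)$ and using $\|z_t-Rz\|^2\ge\|Rz\|^2-2(z_t,Rz)$,
$$\int\|z_t-Rz\|^2\ge\int\Big(\|Rz\|^2+\kappa''\|z\|^2-C\|z\|_{H^1}^2-C|\kappa'|\|z\|^2\Big). \tag{7.2}$$
Put $N:=2C_0^2+1$. By (7.1) and $\|\mathcal A_tz\|\le\|Rz\|+|\kappa'|\|z\|$,
$$(C+N)\|z\|_{H^1}^2\le(C+N)C'\big(\|Rz\|\|z\|+(1+|\kappa'|)\|z\|^2\big)\le\tfrac12\|Rz\|^2+C_3(1+|\kappa'|)\|z\|^2,$$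
with $C_3$ independent of $\lambda,\mu$. Insert this in (7.2) and put $C_4:=C_3+C$:
$$\int\|z_t-Rz\|^2\ge\int\Big(N\|z\|^2_{H^1}+\big(\kappa''-C_4(1+|\kappa'|)\big)\|z\|^2\Big).$$
Choose $\mu=2C_4$ and $\lambda\ge e^{\mu T}/\mu$. Then $|\kappa'|=\mu\lambda e^{-\mu t}\ge1$ on $[0,T]$, and $\kappa''=\mu|\kappa'|=2C_4|\kappa'|\ge C_4(1+|\kappa'|)$. Hence
$$N\int e^{2\kappa}\|u\|_{H^1}^2\,dt\le\int e^{2\kappa}\|u_t-\mathcal A_tu\|^2\,dt. \tag{7.3}$$

**Step 3: cut off and let $\lambda\to\infty$.** Let $0<a'<a<T$, and let $\eta(t)$ be smooth with $\eta=1$ on $[0,a]$ and $\eta(T)=0$. Apply (7.3) to $u=\eta w$. Since $u_t-\mathcal A_tu=\eta(w_t-\mathcal A_tw)+\eta'w$, the right side is at most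
$$2C_0^2\int e^{2\kappa}\|\eta w\|_{H^1}^2+2\int_a^Te^{2\kappa}\eta'^2\|w\|^2 .$$
As $N-2C_0^2=1$ and $\kappa$ is decreasing,
$$e^{2\kappa(a')}\int_0^{a'}\|w\|_{H^1}^2\,dt\le C_w\,e^{2\kappa(a)},$$
with $C_w$ independent of $\lambda$. Since $\kappa(a')-\kappa(a)=\lambda(e^{-\mu a'}-e^{-\mu a})\to\infty$ as $\lambda\to\infty$, $w=0$ on $[0,a']$. As $a'<a<T$ are arbitrary, $w\equiv0$. $\square$

*Closedness is preserved.* Let $\psi_t$ solve the coflow with $d\psi_0=0$ and let $\eta=d\psi$. Then $\eta_t=d(dd^*+d^*d)\psi=dd^*\eta=\Delta_d\eta$ and $\eta(0)=0$. This is a backward heat equation, but Lemma 4 does not mind: with $\mathcal A_t=(\Delta_d)_t$ and $L^2(g_t)$ it gives $\eta\equiv0$.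

## 8. Proof of Theorem A

Let $\psi,\psi'$ be two solutions with the same coclosed datum; both stay closed. Let $t_0$ be the supremum of times up to which they agree, and suppose $t_0<\min(\varepsilon_1,\varepsilon_2)$. By continuity $\psi_{t_0}=\psi'_{t_0}$.

**Step 1: pass to the gauge.** Lemma 3 gives $F,F'$ and $\tilde\psi,\tilde\psi'$ on a common interval $[t_0,T]$, with $\tilde\psi_{t_0}=\tilde\psi'_{t_0}$. Shrink $T$ so that at each point and time the segment between $\tilde\psi$ and $\tilde\psi'$ stays in a compact subset of the open set $\Lambda^4_+$.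

**Step 2: the equation for the difference.** Put $w=\tilde\psi-\tilde\psi'$, which is closed with $w(t_0)=0$. By (6.1),
$$\partial_tw=P_{\tilde\psi}w+(P_{\tilde\psi}-P_{\tilde\psi'})\tilde\psi'+b(x,\tilde\psi,\bar\nabla\tilde\psi)-b(x,\tilde\psi',\bar\nabla\tilde\psi').$$
The second term is $(a(x,\tilde\psi)-a(x,\tilde\psi'))\bar\nabla^2\tilde\psi'$, which is at most $C|w|$ since $\tilde\psi'$ has bounded second derivatives. The difference of the $b$'s is at most $C(|w|+|\bar\nabla w|)$. With (6.2) for the closed form $w$,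
$$|\partial_tw-\mathcal A_{\tilde\psi_t}w|\le C(|w|+|\bar\nabla w|).$$

**Step 3: conclude.** Lemma 4 with $\mathcal A_t=\mathcal A_{\tilde\psi_t}$ and the inner products of $L^2(g_{\tilde\psi_t})$ gives $w=0$. Then $F$ and $F'$ solve the same ordinary differential equation $\partial_tF=U(\tilde\psi)\circ F$ with $F_{t_0}=\mathrm{id}$, so $F=F'$ and $\psi=F^*\tilde\psi=\psi'$ on $[t_0,T]$. This contradicts the choice of $t_0$. Finally, $\psi$ determines $\varphi$. $\square$

**Corollary.** If $\varphi_t$ is a solution with coclosed initial datum $\varphi_0$, then orientation-preserving diffeomorphisms preserving $\varphi_0$ preserve $\varphi_t$. Indeed, if $f^*\varphi_0=\varphi_0$, then $f^*\varphi_t$ is a solution with the same datum.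

## 9. Curve shortening run backward: proof of Theorem B

That $\varphi_0$ is a coclosed $G_2$-structure was seen in Sections 1 and 2. Let $\varphi_t$ be a solution with datum $\varphi_0$ on $[0,\varepsilon)$.

**Step 1: the solution keeps the symmetry of the datum.** By the Corollary, $\varphi_t$ is invariant under translations of $T^6$. The group $SU(3)$ need not act on $T^6$, so for $A\in SU(3)$ pull back the lift of $\varphi_t$ to $S^1\times\mathbb C^3$ by $\mathrm{id}\times A$. Since $A$ conjugates translations to translations, the result is translation invariant, hence descends to $T^7$. It is a positive form inducing the fixed orientation, it solves the coflow, and its initial datum is $\varphi_0$, because $A$ preserves $\omega$ and $\Omega$. By Theorem A it equals $\varphi_t$. So the lift of $\varphi_t$ is translation- and $SU(3)$-invariant.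

The central elements $e^{2\pi i/3}\,\mathrm{id}$ of $SU(3)$ act on $(p,q)$-forms by a primitive cube root of unity to the power $p-q$, so invariants in degrees $2$ and $3$ live in types $(1,1)$, $(3,0)$, $(0,3)$. In type $(1,1)$, Schur's lemma leaves only the multiples of $\omega$. So the invariant real $2$- and $3$-forms on $\mathbb C^3$ are spanned by $\omega$ and by $\mathrm{Re}\,\Omega,\mathrm{Im}\,\Omega$ respectively, and
$$\varphi_t=\beta\,dr\wedge\omega+\mathrm{Re}(c\,\Omega),\qquad\beta=\beta(r,t)\in\mathbb R,\quad c=c(r,t)\in\mathbb C\ \text{ smooth}.$$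

**Step 2: the solution stays in the family (1.1).** Positivity requires $(X\lrcorner\varphi)^2\wedge\varphi\ne0$ for $X\ne0$. So $\beta\ne0$, since otherwise $\partial_r\lrcorner\varphi=0$. Also $c\ne0$, since otherwise $X\lrcorner\varphi=-\beta\,dr\wedge(X\lrcorner\omega)$ has square zero for $X\in\mathbb C^3$. By continuity from $t=0$, $\beta>0$. Write $c=h^3e^{i\theta}$ with $h>0$. Then $\varphi_t$ is the model form with $(\omega,\Omega)$ replaced by $(h^2\omega,h^3e^{i\theta}\Omega)$ and $dr$ by $(\beta/h^2)dr$, so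
$$\psi_t=\tfrac12h^4\omega^2-\beta h\,dr\wedge\mathrm{Im}(e^{i\theta}\Omega).$$
Now $\star d\varphi_t$ is an invariant $3$-form, so it has the shape $\beta'dr\wedge\omega+\mathrm{Re}(c'\Omega)$ with coefficients depending on $(r,t)$. Its exterior derivative is $dr\wedge\mathrm{Re}(c'_r\Omega)$, with no $\omega^2$ term. Hence $\partial_t(h^4)=0$, and $h\equiv1$ because $|c|=1$ at $t=0$. So $\varphi_t$ has the form (1.1) with $G=\beta$ and $\theta:S^1\times[0,\varepsilon)\to\mathbb R/2\pi\mathbb Z$ smooth, and by Section 1 the coflow is (1.3).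

**Step 3 ("only if"): use the tangent angle as coordinate.** At $t=0$ we have $\theta=r$ and $p=1/G_0>0$. Choose $T\in(0,\varepsilon)$ with $p>0$ on $[0,T]$. Then $\theta_r>0$ and $\theta(\cdot,t)$ has degree $1$, so it is a diffeomorphism of the circle. Define $k$ by $k(\theta(r,t),t)=p(r,t)$. It is smooth and positive on $S^1\times[0,T]$ and $k(\cdot,0)=1/G_0$. With $\partial_s=G^{-1}\partial_r$,
$$\theta_s=k,\qquad\theta_t=-p_s=-kk_\vartheta,\qquad p_t=\frac{\theta_{rt}}G-\frac{\theta_rG_t}{G^2}=(\theta_t)_s-p^3=-k(kk_\vartheta)_\vartheta-k^3 .$$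
The chain rule gives $p_t=k_t+k_\vartheta\theta_t=k_t-kk_\vartheta^2$. Hence
$$k_t=-k^2(k_{\vartheta\vartheta}+k), \tag{9.1}$$
and $K(\vartheta,\tau)=k(\vartheta,T-\tau)$ solves $K_\tau=K^2(K_{\vartheta\vartheta}+K)$ on $[0,T]$ with $K(\cdot,T)=1/G_0$.

**Step 4 ("if"): rebuild the solution from $K$.** Given such $K$, let $k(\cdot,t)=K(\cdot,T-t)$, which satisfies (9.1). Solve the ordinary differential equation $\theta_t=-(kk_\vartheta)(\theta,t)$, $\theta(r,0)=r$, on $[0,T]$; then $\theta(\cdot,t)$ is a diffeomorphism with $\theta_r>0$. Put $G=\theta_r/k(\theta,t)>0$, so that $G(\cdot,0)=1/k(\cdot,0)=G_0$. Then $p=\theta_r/G=k(\theta,t)$, and $-p_r=-k_\vartheta\theta_r=-G\,kk_\vartheta=G\theta_t$. Since $\theta_{rt}=-(kk_\vartheta)_\vartheta\theta_r$,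
$$(\log G)_t=-(kk_\vartheta)_\vartheta-\tfrac1k(k_t-kk_\vartheta^2)=-k_\vartheta^2-kk_{\vartheta\vartheta}+k(k_{\vartheta\vartheta}+k)+k_\vartheta^2=k^2=p^2 .$$
So (1.3) holds, and (1.1) is a solution on $[0,T)$ with initial data $\varphi_0$. This proves the equivalence in Theorem B.

**Step 5: final values of curve shortening are analytic.** We claim: if $K>0$ is smooth on $S^1\times[0,T]$, $T>0$, and $K_\tau=K^2(K_{\vartheta\vartheta}+K)$, then $K(\cdot,T)$ is real-analytic. The device is to shear: translate in $\vartheta$ at speed $\alpha$, and read off analyticity in $\vartheta$ from analyticity in the parameter $\alpha$. Fix $\alpha_0\in(0,1)$ and consider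
$$\Phi(\alpha,u)=\big(u_\tau-u^2(u_{\vartheta\vartheta}+u)-\alpha u_\vartheta,\ u|_{\tau=0}-K|_{\tau=0}\big),$$
$$\Phi:\mathbb R\times C^{2+\alpha_0,1+\alpha_0/2}(S^1\times[0,T])\to C^{\alpha_0,\alpha_0/2}(S^1\times[0,T])\times C^{2+\alpha_0}(S^1).$$
$\Phi$ is a continuous polynomial map, hence real-analytic; $\Phi(0,K)=0$; and
$$D_u\Phi(0,K)\eta=\big(\eta_\tau-K^2\eta_{\vartheta\vartheta}-(2KK_{\vartheta\vartheta}+3K^2)\eta,\ \eta|_{\tau=0}\big)$$
is an isomorphism by linear parabolic Schauder theory (Ladyzhenskaya–Solonnikov–Ural'ceva, Ch. IV, Thm 5.1, for the Cauchy problem on $\mathbb R$; by uniqueness, periodic data give periodic solutions). By the analytic implicit function theorem, the solutions of $\Phi(\alpha,u)=0$ near $(0,K)$ form a real-analytic curve $\alpha\mapsto u^\alpha$.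

But $K^\alpha(\vartheta,\tau):=K(\vartheta+\alpha\tau,\tau)$ satisfies $K^\alpha_\tau=(K^\alpha)^2(K^\alpha_{\vartheta\vartheta}+K^\alpha)+\alpha K^\alpha_\vartheta$ and $K^\alpha|_{\tau=0}=K|_{\tau=0}$, i.e. $\Phi(\alpha,K^\alpha)=0$. Also $K^\alpha\to K$ in $C^{2+\alpha_0,1+\alpha_0/2}$ as $\alpha\to0$, since $K$ is smooth. So $K^\alpha=u^\alpha$ for small $\alpha$. Evaluation at $(\vartheta_0,T)$ is a bounded linear functional, so $\alpha\mapsto K(\vartheta_0+\alpha T,T)$ is real-analytic near $\alpha=0$. Since $\vartheta_0$ is arbitrary and $T>0$, the claim follows.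

**Step 6: conclusion.** If a solution exists, Steps 3 and 5 show that $1/G_0$, and hence $G_0$, is real-analytic. So for non-analytic smooth $G_0>0$ there is no solution. A real-analytic function on the circle that is constant on an interval is constant, so the example in the statement is of this kind. $\square$

## 10. Almost no datum flows: proof of Theorem C

A toy version first. Let $u_t=-u_{xx}$ on the circle with $|u|\le n$ on $[0,\frac1n]$. The Fourier coefficients obey $\hat u_k(t)=e^{k^2t}\hat u_k(0)$, so $|\hat u_k(0)|\le n\,e^{-k^2/n}$: the datum obeys a bound that small high-frequency perturbations violate. For the coflow there are no Fourier modes, and forward and backward directions are mixed. The quadratic form of $\mathcal A_\psi$ separates them. It is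
$$q_\psi(w):=(w,\mathcal A_\psi w)_{L^2(g_\psi)}=\tfrac12\|B_\psi^*w\|^2-\|d^*w\|^2-\|dw\|^2, \tag{10.1}$$
where the last term vanishes for closed $w$.

Exhaust $\Lambda^4_+$ by compact sets $K_1\subset K_2\subset\cdots$ whose interiors cover it. Let $\mathcal S_n\subset\mathcal C$ be the set of $\psi_0$ for which there is a smooth closed solution $\tilde\psi$ of $\partial_t\tilde\psi=Q(\tilde\psi)$ on $M\times[0,\frac1n]$ with $\tilde\psi(0)=\psi_0$, values in $K_n$, and $\|\tilde\psi\|_{C^4(M\times[0,1/n])}\le n$. By Lemma 3 with $t_0=0$, $\mathcal S\subset\bigcup_n\mathcal S_n$. The space $\mathcal C$ is an open subset of a Fréchet (affine) space, hence Baire. So it suffices to show that each $\mathcal S_n$ is nowhere dense.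

Let $\bar\Delta$ be the Hodge Laplacian of $\bar g$, $l\ge1$ and $m=2l$. We use the standard Moser estimates on $M$ (e.g. Taylor, *PDE III*, Ch. 13, §3). For integers $s\ge1$:

* (M1) $\|f(x,S)\|_{H^s}\le C(1+\|S\|_{H^s})$ for smooth $f$, with $C$ depending on $f$, $s$ and a compact set containing the values of the section $S$;
* (M2) $\|D(a\mathsf T)-aD\mathsf T\|_{L^2}\le C(\|a\|_{C^1}\|\mathsf T\|_{H^{s-1}}+\|a\|_{H^s}\|\mathsf T\|_{L^\infty})$ for a linear differential operator $D$ of order $s$ with smooth coefficients and scalar principal symbol, where $a$ is a bundle map and $\mathsf T$ a section.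

**Lemma 5.** There is $C(n,l)$ with $q_{\psi_0}(\bar\Delta^l\psi_0)\le C(n,l)$ for all $\psi_0\in\mathcal S_n$.

In the proof, $C,c>0$ denote constants depending only on $n,l$ and on $M,\bar g$.

**Step 1: differentiate the equation.** Let $w=\bar\Delta^l\tilde\psi$, which is closed. We show
$$\partial_tw=\mathcal A_{\tilde\psi}w+e,\qquad\|e\|\le C(1+\|\tilde\psi\|_{H^{m+1}}). \tag{10.2}$$
By (6.1), $\partial_tw=\bar\Delta^l\big(a(x,\tilde\psi)\bar\nabla^2\tilde\psi+b(x,\tilde\psi,\bar\nabla\tilde\psi)\big)=P_{\tilde\psi}w+R$, where $R$ denotes the remainder. Let $D=(-1)^l(\operatorname{tr}_{\bar g}\bar\nabla^2)^l$ on any tensor bundle. Its principal symbol is the scalar $|\xi|_{\bar g}^{2l}$, and on $\Omega^4$ it differs from $\bar\Delta^l$ by an operator of order at most $m-1$, by the Weitzenböck formula. Then $R$ is the sum of the following terms.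

* $D(a\bar\nabla^2\tilde\psi)-aD\bar\nabla^2\tilde\psi$. By (M2) with $s=m$, $\mathsf T=\bar\nabla^2\tilde\psi$, and by (M1) for $a(x,\tilde\psi)$, its $L^2$ norm is at most $C(1+\|\tilde\psi\|_{H^{m+1}})$; here $\|a\|_{C^1}$ and $\|\mathsf T\|_{L^\infty}$ are bounded by the $C^4$ bound.
* $(\bar\Delta^l-D)(a\bar\nabla^2\tilde\psi)$. Its $L^2$ norm is at most $C\|a\bar\nabla^2\tilde\psi\|_{H^{m-1}}\le C(1+\|\tilde\psi\|_{H^{m+1}})$, by (M1) with $s=m-1\ge1$ applied to the function $a(x,S_1)S_2$ of $(S_1,S_2)=(\tilde\psi,\bar\nabla^2\tilde\psi)$.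
* $a(D\bar\nabla^2-\bar\nabla^2\bar\Delta^l)\tilde\psi$. The operator in brackets is linear with smooth coefficients, and of order at most $m+1$ because the scalar top symbols cancel.
* $\bar\Delta^lb$, with $L^2$ norm at most $C(1+\|\tilde\psi\|_{H^{m+1}})$ by (M1).

Together with (6.2) for the closed form $w$ and $\|w\|_{H^1}\le C\|\tilde\psi\|_{H^{m+1}}$, this is (10.2).

**Step 2: a differential inequality for $y(t)=q_{\tilde\psi_t}(w(t))$.** Let $Z(t)=\|\tilde\psi\|_{H^{m+2}}$. Since $\|\tilde\psi\|_{L^2}\le C$, interpolation gives $\|\tilde\psi\|_{H^{m+1}}^2\le\epsilon Z^2+C_\epsilon$ for every $\epsilon>0$, and likewise for $H^m$. The elliptic estimates $Z\le C(\|w\|_{H^2}+\|\tilde\psi\|_{L^2})$ and $\|w\|_{H^2}\le C(\|\mathcal A_{\tilde\psi}w\|+\|w\|)$, whose constants depend only on $n,l$, together with $\|w\|\le C\|\tilde\psi\|_{H^m}$, then give $\|\mathcal A_{\tilde\psi}w\|^2\ge cZ^2-C$.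

The form $q_\psi$ is a quadratic form in $1$-jets whose coefficients depend smoothly on $\psi,\bar\nabla\psi$, and $\partial_t\tilde\psi,\partial_t\bar\nabla\tilde\psi$ are bounded. By self-adjointness and (10.2),
$$y'\ge2(\mathcal A_{\tilde\psi}w+e,\mathcal A_{\tilde\psi}w)-C\|w\|_{H^1}^2\ge\|\mathcal A_{\tilde\psi}w\|^2-C(1+\|\tilde\psi\|_{H^{m+1}}^2)\ge cZ^2-C ,$$
the last step by choosing $\epsilon$ small. Also, by interpolation,
$$|y|\le C\|w\|_{H^1}^2\le C\|\tilde\psi\|_{H^{m+1}}^2\le C(1+Z)^{2(m+1)/(m+2)} .$$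
So with $\sigma=\frac1{m+1}$,
$$y'\ge c_2|y|^{1+\sigma}-C_2\qquad\text{on }[0,\tfrac1n]. \tag{10.3}$$

**Step 3: a large positive $y(0)$ would blow up too soon.** If $y(0)>0$ and $c_2y(0)^{1+\sigma}\ge2C_2$, then $y$ is increasing and $y'\ge\frac{c_2}2y^{1+\sigma}$, so $(y^{-\sigma})'\le-\frac{c_2\sigma}2$. Since $y$ is finite and positive on $[0,\frac1n]$, integration gives $\frac1n\le\frac2{c_2\sigma}y(0)^{-\sigma}$. This bounds $y(0)=q_{\psi_0}(\bar\Delta^l\psi_0)$ from above in all cases, which proves Lemma 5. $\square$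

**Step 4: set up a perturbation in the backward direction.** The function $\psi_0\mapsto q_{\psi_0}(\bar\Delta^l\psi_0)$ is continuous on $\mathcal C$, so the bound of Lemma 5 holds on $\overline{\mathcal S_n}$ for every $l$. Suppose
$$\overline{\mathcal S_n}\supset\{\psi\in\mathcal C:\|\psi-\psi_1\|_{C^j}<\delta\}$$
for some $\psi_1\in\mathcal C$, $j\ge1$, $\delta>0$. Let $\varphi_1=\Theta(\psi_1)$. Choose real functions $h,\zeta$ on $M$ with $\zeta\not\equiv0$ and $dh\ne0$ on $\operatorname{supp}\zeta$ (work in a chart). Put $a=j+2$, fix $l$ with $2l\ge a$, and let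
$$\psi^\nu=\psi_1+\nu^{-a}d\big(\zeta\cos(\nu h)\varphi_1\big),\qquad\nu\to\infty .$$
The leading part of the perturbation is a multiple of $dh\wedge\varphi_1$, the backward direction at $\xi=dh$. The perturbation is exact and $\|\psi^\nu-\psi_1\|_{C^j}=O(\nu^{-a+j+1})=O(\nu^{-1})$, so for large $\nu$ the form $\psi^\nu$ is positive and lies in $\overline{\mathcal S_n}$.

**Step 5: compute $q$ along the perturbation.** The principal symbol of $\bar\Delta^l$ is $|\xi|_{\bar g}^{2l}$, so
$$w^\nu:=\bar\Delta^l\psi^\nu=\bar\Delta^l\psi_1-\nu^{2l+1-a}|dh|_{\bar g}^{2l}\,\zeta\sin(\nu h)\,dh\wedge\varphi_1+\rho_\nu,$$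
with $\|\rho_\nu\|_{L^2}=O(\nu^{2l-a})$ and $\|\rho_\nu\|_{H^1}=O(\nu^{2l+1-a})$. Put $\Lambda=\nu^{2l+2-a}\ge\nu^2$. Then $\|w^\nu\|_{H^1}=O(\Lambda)$ and $\|w^\nu\|_{L^2}=O(\Lambda\nu^{-1})$, and the fixed form $\bar\Delta^l\psi_1$ is $O(1)=O(\Lambda\nu^{-1})$.

Since $\psi^\nu\to\psi_1$ with $C^0$-distance $O(\nu^{-1})$ and bounded $C^1$ norm, replacing $d^*_{\psi^\nu}$ by $d^*_{\psi_1}$ costs $O(\Lambda\nu^{-1})$ in $L^2$: the top coefficients change by $O(\nu^{-1})$ and meet first derivatives of size $\Lambda$, while the bounded zeroth-order coefficients meet $w^\nu$ of size $\Lambda\nu^{-1}$. With $d^*(f\beta)=f\,d^*\beta-\nabla f\lrcorner\beta$, in $L^2$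
$$d^*_{\psi^\nu}w^\nu=\Lambda\,|dh|_{\bar g}^{2l}\,\zeta\cos(\nu h)\,\nabla h\lrcorner(dh\wedge\varphi_1)+O(\Lambda\nu^{-1}),$$
where $\nabla h$ is the $g_{\psi_1}$-gradient. For a unit vector $e$, $e\lrcorner(e^\flat\wedge\varphi)=\varphi-e^\flat\wedge(e\lrcorner\varphi)$ is the part of $\varphi$ without $e^\flat$, of norm squared $7-3=4$. So in $g_{\psi_1}$,
$$|\nabla h\lrcorner(dh\wedge\varphi_1)|^2=4|dh|^4,\qquad\langle\varphi_1,\nabla h\lrcorner(dh\wedge\varphi_1)\rangle=|dh\wedge\varphi_1|^2=4|dh|^2 .$$
As $w^\nu$ is closed, (10.1) reads $q_{\psi^\nu}(w^\nu)=\frac12\|\langle\varphi,d^*w^\nu\rangle\|^2-\|d^*w^\nu\|^2$ with $\varphi,d^*$ and norms of $\psi^\nu$. Replacing $\varphi$ and the norms by those of $\psi_1$ costs a relative $O(\nu^{-1})$. Since $\frac12\cdot16=8$,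
$$q_{\psi^\nu}(w^\nu)=\Lambda^2\int_M(8-4)\,|dh|^4_{g_{\psi_1}}|dh|_{\bar g}^{4l}\,\zeta^2\cos^2(\nu h)\,\mathrm{vol}_{g_{\psi_1}}+O(\Lambda^2\nu^{-1})\longrightarrow+\infty .$$
The divergence holds because $\cos^2(\nu h)=\frac12+\frac12\cos(2\nu h)$, and the integral of the oscillating part tends to $0$ by integration by parts, as $dh\ne0$ on $\operatorname{supp}\zeta$.

**Step 6: conclusion.** This contradicts $q\le C(n,l)$ on $\overline{\mathcal S_n}$. So $\overline{\mathcal S_n}$ has empty interior, each $\mathcal S_n$ is nowhere dense, and $\mathcal S\subset\bigcup_n\mathcal S_n$ is meager. The perturbations are exact, so the argument applies verbatim in a fixed cohomology class. By Baire's theorem the complement of $\mathcal S$ is residual, in particular dense, in $\mathcal C$. $\square$
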